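# Angelic groups with non-angelic powers

## 1. Any MAD family gives a non-angelic Boolean group

All spaces and all topological groups in these notes are Hausdorff. Let $X$ be a space and $A\subseteq X$.

**Definition.** The set $A$ is *relatively compact* if $\overline A$ is compact. It is *relatively countably compact* if every sequence in $A$ has a cluster point in $X$, that is, a point each of whose neighborhoods contains $x_i$ for infinitely many $i$. The space $X$ is *angelic* if

1. (i) every relatively countably compact subset of $X$ is relatively compact, and
2. (ii) for every relatively compact $A\subseteq X$, each point of $\overline A$ is the limit of a sequence of elements of $A$.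

A space is *Fréchet–Urysohn* if the conclusion of (ii) holds for all of its subsets $A$.

Every metrizable space is angelic. Indeed (ii) is clear. For (i), let $A$ be relatively countably compact and let $(y_i)$ be a sequence in $\overline A$. Pick $x_i\in A$ within $2^{-i}$ of $y_i$. A cluster point of $(x_i)$ is the limit of a subsequence of $(x_i)$, hence of the corresponding subsequence of $(y_i)$, so $\overline A$ is sequentially compact, hence compact. On the other hand the compact ordinal space $[0,\omega_1]$ is not angelic: $\omega_1$ is in the closure of $[0,\omega_1)$ but no sequence of countable ordinals converges to it.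

The question of this talk is: *is there an angelic Abelian topological group $G$ whose square $G\times G$ is not angelic?* A metrizable group will not do, since its square is metrizable. Before looking for a square that fails, let us build a group that itself fails. This is the bottom case of the pattern "the $n$-th power is good, the $(n+1)$-st is bad", with $n=0$: the zeroth power is a point. It needs one combinatorial object.

**Definition.** A family of infinite subsets of $\omega$ is *almost disjoint* (AD) if any two of its members have finite intersection. A *MAD family* is an infinite AD family that is maximal among AD families. Thus if $\mathcal M$ is MAD, every infinite $X\subseteq\omega$ has infinite intersection with some $D\in\mathcal M$.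

For example, split $\omega$ into infinitely many infinite sets $D_0,D_1,\dots$; this is an infinite AD family, and by Zorn's lemma it extends to a MAD family $\mathcal M$. The extension is proper: the set containing the least element of each $D_s$ is infinite and meets each $D_s$ in one point, so some member of $\mathcal M$ other than the $D_s$ meets it in an infinite set.

**Proposition 1.** For every MAD family $\mathcal M$ there is a Boolean topological group (every element satisfies $x+x=0$) in which condition (ii) fails.

*Proof.* **Step 1: the group.** We make a group with one generator for each number and one for each member of $\mathcal M$. Let $G=\bigoplus_{m\in\omega}\mathbb F_2e_m\oplus\bigoplus_{D\in\mathcal M}\mathbb F_2z_D$, and define homomorphisms to $\mathbb F_2$ by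
$$\chi_m(e_{m'})=\delta_{mm'},\quad \chi_m(z_{D'})=0,\qquad \chi_D(e_m)=\begin{cases}1&m\in D\\0&m\notin D\end{cases},\quad \chi_D(z_{D'})=\delta_{DD'} .$$
Give $G$ the coarsest topology making all of them continuous ($\mathbb F_2$ is discrete). It is a group topology, and a base at $0$ is given by the finite intersections of kernels. It is Hausdorff: if $g\neq0$ involves some $e_m$, then $\chi_m(g)=1$; otherwise $g$ is a nonempty sum of $z_D$'s, and $\chi_D(g)=1$ for each $D$ occurring.

**Step 2: a compact set.** We check that $K=\{0\}\cup\{e_m:m\in\omega\}\cup\{z_D:D\in\mathcal M\}$ is compact. For fixed $D$ the sequence $(e_m)_{m\in D}$ converges to $z_D$: each $\chi_{m'}$ is eventually $0$ on it, $\chi_D$ is constantly $1$, and for $D'\ne D$ the values of $\chi_{D'}$ are eventually $0$ because $D\cap D'$ is finite. Now take an open cover of $K$. One of its sets contains $0$, hence contains the intersection of $K$ with finitely many kernels $\ker\chi_{m_i},\ker\chi_{D_j}$. What is left of $K$ lies in the finite set of points $e_{m_i}$ together with the finitely many sets $\{z_{D_j}\}\cup\{e_m:m\in D_j\}$. The latter are convergent sequences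 with their limits, so finitely many members of the cover suffice.

**Step 3: the failure of (ii).** The set $A=\{e_m:m\in\omega\}\subseteq K$ is relatively compact. First, $0\in\overline A$. Otherwise there are finite $\Phi\subseteq\omega$ and $\Pi\subseteq\mathcal M$ such that every $m\notin\Phi$ lies in some $D\in\Pi$, so $\omega=\Phi\cup\bigcup\Pi$; then a member $D'\in\mathcal M\setminus\Pi$ (there is one, since $\mathcal M$ is infinite) would be covered by $\Phi$ and finitely many finite sets $D'\cap D$, hence finite, a contradiction. Second, no sequence $(e_{m_i})$ converges to $0$. If one did, then no value $m$ would be taken infinitely often (use $\chi_m$), so $\{m_i:i\in\omega\}$ is infinite and some $D\in\mathcal M$ contains $m_i$ for infinitely many $i$; then $\chi_D(e_{m_i})=1$ for infinitely many $i$, a contradiction. $\square$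

So maximality of $\mathcal M$ makes $0$ unreachable: every sequence from $A$ has a subsequence caught by some $D$ and dragged to $z_D\ne0$. What must change if we want all of this to happen in $G\times G$, but not in $G$?

## 2. Many functionals instead of one

Replace each copy of $\mathbb F_2$ by $V=\mathbb F_2^2$ with basis $u_1,u_2$. Write $v^{(m)}$ for the vector $v\in V$ placed at position $m$. Let each $D\in\mathcal M$ act through a nonzero linear functional $T_D:V\to\mathbb F_2$, so that $(v^{(m)})_{m\in D}$ converges to $T_D(v)z_D$. In the square, the pairs $(u_1^{(m)},u_2^{(m)})$ are always caught, because a nonzero $T_D$ cannot kill both basis vectors. In the group itself, a single $v^{(m)}$ can pass through $D$ to $0$ if $T_D(v)=0$.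

The obvious choice, the same functional $T_D=T$ for all $D$, does not work: take $v$ with $T(v)=1$, and the points $v^{(m)}$ behave exactly like the $e_m$ of Proposition 1. So $T_D$ has to vary with $D$, in such a way that each sequence in $G$ finds a $D$ that lets it through when it should be let through. Choosing the functionals is the heart of the matter, and it costs a set-theoretic hypothesis.

For $f,g\in\omega^\omega$ let $f\le^*g$ mean $f(k)\le g(k)$ for all but finitely many $k$, and let $A\subseteq^*B$ mean that $A\setminus B$ is finite. Let $\mathfrak c=2^{\aleph_0}$. The cardinal $\mathfrak b$ is the least size of a family unbounded in $(\omega^\omega,\le^*)$. A set $y$ *splits* an infinite set $M\subseteq\omega$ if $M\cap y$ and $M\setminus y$ are both infinite; a *splitting family* is a family $S$ of subsets of $\omega$ such that every infinite $M$ is split by some $y\in S$; and $\mathfrak s$ is the least size of a splitting family. Countably many functions always have a common bound, so $\aleph_1\le\mathfrak b\le\mathfrak c$. Moreover $\mathfrak b$ has uncountable cofinality: if $\mathfrak b$ were the supremum of countably many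 smaller cardinals, an unbounded family of size $\mathfrak b$ would be $\bigcup_pF_p$ with $|F_p|<\mathfrak b$; bounding $F_p$ by $g_p$ and then all $g_p$ by one $g$ gives a contradiction. (In fact $\mathfrak b$ is regular.) Clearly $\mathfrak s\le\mathfrak c$, since the family of all subsets of $\omega$ is splitting.

**Theorem A.** Assume $\mathfrak b=\mathfrak c$ (e.g. CH or MA). Then there is an angelic Abelian topological group $G$ (Boolean, $\sigma$-compact) such that $G^2$ is not angelic.

**Theorem B.** Assume $\mathfrak s\le\mathfrak b$ (this follows from $\mathfrak b=\mathfrak c$, and also from $\mathfrak s=\aleph_1$). Then for every $n\ge1$ there is a Boolean $\sigma$-compact topological group $G$ such that $G^n$ is angelic and $G^{n+1}$ is not angelic.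

So the answer to the question is: yes, consistently with ZFC. The result is not claimed in ZFC alone, and the case $\mathfrak b<\mathfrak s$ is not settled here. The question is posed by S.S. Gabriyelyan in "On topological properties of the group of the null sequences valued in an Abelian topological group", arXiv:1306.5117 (2013). For context: under additional hypotheses such as MA or CH there are groups whose squares fail to be countably compact, sequential, or Fréchet–Urysohn although the group has the property, and under CH there are two compact Hausdorff angelic spaces with nonangelic product.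

We prove the statement "$G^n$ angelic, $G^{n+1}$ not" for general $n$ from the start, since it costs nothing extra. The reader may keep $n=1$ in mind throughout.

## 3. The group attached to a MAD family and a choice of functionals

Fix $n\ge1$. Let $V=\mathbb F_2^{n+1}$ and let $\mathcal T=V^*\setminus\{0\}$ be the set of nonzero linear functionals on $V$. Let $\mathcal M$ be a MAD family and $D\mapsto T_D$ any map $\mathcal M\to\mathcal T$. For now the choice of $T_D$ is arbitrary.

Let $H=\bigoplus_{m\in\omega}V$, $Z=\bigoplus_{D\in\mathcal M}\mathbb F_2z_D$ and $G=H\oplus Z$, a Boolean group. For $m\in\omega$, $\psi\in V^*$, $D\in\mathcal M$ define homomorphisms $G\to\mathbb F_2$ by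
$$\chi_{m,\psi}(v^{(m')})=\delta_{mm'}\psi(v),\quad \chi_{m,\psi}(z_{D'})=0;\qquad \chi_D(v^{(m)})=\begin{cases}T_D(v)&m\in D\\0&m\notin D\end{cases},\quad \chi_D(z_{D'})=\delta_{DD'} .$$
They separate points: the $\chi_{m,\psi}$ determine the $H$-part of an element, and then the $\chi_D$ determine its $Z$-part. Let $w$ be the Hausdorff group topology they generate.

Let $K=\{0\}\cup\{v^{(m)}:v\in V,\,m\in\omega\}\cup\{z_D:D\in\mathcal M\}$. As in Proposition 1, for fixed $D$ and $v$ the sequence $(v^{(m)})_{m\in D}$ $w$-converges to $T_D(v)z_D$: the values of $\chi_{m',\psi}$ are eventually $0$, those of $\chi_D$ are $T_D(v)$, and those of $\chi_{D'}$ for $D'\neq D$ are eventually $0$ because $D\cap D'$ is finite. A basic $w$-neighborhood of $0$ given by finitely many $\chi_{m_i,\psi_i}$ and $\chi_{D_j}$ contains all of $K$ except possibly finitely many points $v^{(m_i)}$, the finitely many points $z_{D_j}$, and the points $v^{(m)}$ with $m\in D_j$ and $T_{D_j}(v)=1$. The last ones form, for each of the finitely many pairs $(j,v)$, a sequence converging to $z_{D_j}$. So $K$ is $w$-compact.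

Put $K_0=\{0\}$ and let $K_l=K+\dots+K$ ($l$ summands). These sets are $w$-compact, increasing (as $0\in K$), satisfy $K_l+K_{l'}=K_{l+l'}$, and $\bigcup_lK_l=G$.

With $w$ we would have no control over condition (i). So we pass to the finest topology that keeps all $K_l$ as they are.

**Definition.** A set $C\subseteq G$ is *$\tau$-closed* if $C\cap K_l$ is $w$-closed for every $l$.

These sets are closed under finite unions and arbitrary intersections, so they are the closed sets of a topology $\tau$.

**Lemma 2.** $(G,\tau)$ is a Hausdorff topological group, $\tau\supseteq w$, and $\tau$ and $w$ coincide on every $K_l$. In particular $G$ is $\sigma$-compact.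

*Proof.* **Step 1: comparison with $w$.** This gives the Hausdorff property and identifies the topology on $K_l$. Each $K_l$ is $w$-compact, hence $w$-closed, so every $w$-closed set is $\tau$-closed. Thus $\tau\supseteq w$ and $\tau$ is Hausdorff. If $C\subseteq K_l$ is relatively $w$-closed in $K_l$, it is $w$-compact, hence $w$-closed in $G$, hence $\tau$-closed. Conversely, if $C\subseteq G$ is $\tau$-closed, then $C\cap K_l$ is $w$-closed. So the two topologies agree on $K_l$. Note also that a set $U$ is $\tau$-open as soon as $U\cap K_m$ is open in $K_m$ for every $m$.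

**Step 2: addition is continuous.** Inversion is the identity, so this is all that remains. Let $W$ be $\tau$-open with $x+y\in W$, and let $x,y\in K_{l_0}$. We construct, for $l\ge l_0$, sets $U_l\ni x$ and $V_l\ni y$, open in $K_l$, with
$$\overline{U_l}+\overline{V_l}\subseteq W,\qquad \overline{U_l}\subseteq U_{l+1},\qquad \overline{V_l}\subseteq V_{l+1}.$$
The basic move is this: given $l$ and compact $P,Q\subseteq K_l$ with $P+Q\subseteq W$, there are sets $U\supseteq P$, $V\supseteq Q$ open in $K_l$ with $\overline U+\overline V\subseteq W$. To see it, note that $+:K_l\times K_l\to K_{2l}$ is continuous, since $w$ is a group topology, and that $W\cap K_{2l}$ is open in $K_{2l}$; so the preimage of $W\cap K_{2l}$ is an open subset of $K_l\times K_l$ containing $P\times Q$. By Wallace's (tube) lemma it contains $U'\times V'$ with $U'\supseteq P$ and $V'\supseteq Q$ open in $K_l$. As $K_l$ is compact Hausdorff, hence normal, we can choose open $U,V$ with $P\subseteq U\subseteq\overline U\subseteq U'$ and $Q\subseteq V\subseteq\overline V\subseteq V'$.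

Apply the move in $K_{l_0}$ to $P=\{x\}$, $Q=\{y\}$ to get $U_{l_0},V_{l_0}$, and then in $K_{l+1}$ to $P=\overline{U_l}$, $Q=\overline{V_l}$ to get $U_{l+1},V_{l+1}$. Put $U=\bigcup_lU_l$ and $V=\bigcup_lV_l$. For each $m$, as the $U_l$ increase, $U\cap K_m=\bigcup_{l\ge m,l_0}(U_l\cap K_m)$, and each $U_l\cap K_m$ is open in $K_m$ because $K_m\subseteq K_l$. So $U$ is $\tau$-open, and likewise $V$. Finally $U+V\subseteq W$: for $a\in U$ and $b\in V$ there is $l$ with $a\in U_l$, $b\in V_l$. $\square$

From now on $G$ carries $\tau$.

**Lemma 3.** For $r\ge1$, every relatively countably compact $A\subseteq G^r$ is contained in some $K_l^r$, hence is relatively compact. Consequently $G^r$ is angelic if and only if every $K_l^r$ ($l\in\omega$) is Fréchet–Urysohn.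

*Proof.* **Step 1: containment.** The coordinate projections of $A$ are relatively countably compact in $G$, and the $K_l$ increase, so we may assume $r=1$. Suppose $A\not\subseteq K_l$ for all $l$. Choose $x_0,x_1,\dots\in A$ recursively with $x_i\notin K_{l_i}$, where $l_i\ge i$ is so large that $x_0,\dots,x_{i-1}\in K_{l_i}$. The $x_i$ are distinct and each $K_l$ contains only finitely many of them. Every subset of $\{x_i:i\in\omega\}$ meets each $K_l$ in a finite set, so it is $\tau$-closed. Hence each $g\in G$ has the open neighborhood $G\setminus(\{x_i:i\in\omega\}\setminus\{g\})$, which contains at most one $x_i$. So $(x_i)$ has no cluster point, a contradiction.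

**Step 2: the consequence.** By Step 1, condition (i) always holds, as $K_l^r$ is compact. A relatively compact $A$ is relatively countably compact, so it lies in some compact, hence closed, $K_l^r$, which then contains $\overline A$. Conversely, every subset of $K_l^r$ is relatively compact. So (ii) says exactly that each $K_l^r$ is Fréchet–Urysohn. $\square$

**Coordinates.** For $\mathbf v=(v_1,\dots,v_r)\in V^r$ and $T\in\mathcal T$ put $T(\mathbf v)=(Tv_1,\dots,Tv_r)\in\mathbb F_2^r$. Every $g\in G^r$ is uniquely
$$g=\sum_{m\in F(g)}\mathbf v_m^{(m)}+\sum_{D\in P(g)}\mathbf c_D\,z_D,\qquad F(g)\subseteq\omega,\ P(g)\subseteq\mathcal M\text{ finite},\quad 0\ne\mathbf v_m\in V^r,\ 0\neq\mathbf c_D\in\mathbb F_2^r .$$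
If $g\in K_l^r$ then $|F(g)|,|P(g)|\le rl$, since each of the $r$ coordinates is a sum of $l$ elements of $K$. Applying $\chi_D$ in each coordinate,
$$\chi_D(g)=\mathbf c_D+\sum_{m\in F(g)\cap D}T_D(\mathbf v_m)\in\mathbb F_2^r\qquad(\mathbf c_D=0\text{ if }D\notin P(g)). \tag{1}$$
Since $\tau=w$ on $K_l$, a base at $0$ in $K_l^r$ is given by the traces of the sets
$$U(\Phi,\Pi)=\{g\in G^r: F(g)\cap\Phi=\emptyset,\ \chi_D(g)=0\text{ for all }D\in\Pi\},\qquad\Phi\subseteq\omega,\ \Pi\subseteq\mathcal M\text{ finite};$$
here $F(g)\cap\Phi=\emptyset$ says that all $\chi_{m,\psi}$, $m\in\Phi$, $\psi\in V^*$, vanish on all coordinates of $g$.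

## 4. The power $G^{n+1}$ is never angelic

**Proposition 4.** For every MAD family $\mathcal M$ and every choice of nonzero functionals $T_D$, condition (ii) fails in $G^{n+1}$.

*Proof.* Let $u_1,\dots,u_{n+1}$ be a basis of $V$, let $x_m=(u_1^{(m)},\dots,u_{n+1}^{(m)})\in K^{n+1}$ and $A=\{x_m:m\in\omega\}$, which is relatively compact. We repeat Step 3 of Proposition 1.

**Step 1: $0\in\overline A$.** Otherwise there are finite $\Phi\subseteq\omega$, $\Pi\subseteq\mathcal M$ such that for every $m\notin\Phi$ some $D\in\Pi$ and some $j$ have $\chi_D(u_j^{(m)})\neq0$, so $m\in D$. Thus $\omega=\Phi\cup\bigcup\Pi$, and any $D'\in\mathcal M\setminus\Pi$ would be finite, a contradiction.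

**Step 2: no sequence in $A$ converges to $0$.** If $x_{m_i}\to0$, then no value $m$ is taken infinitely often by $(m_i)$ (use the $\chi_{m,\psi}$), so $\{m_i:i\in\omega\}$ is infinite and some $D\in\mathcal M$ contains $m_i$ for infinitely many $i$. As $T_D\ne0$, there is $j$ with $T_D(u_j)=1$. Then $\chi_D(u_j^{(m_i)})=1$ for infinitely many $i$, a contradiction. $\square$

This used $n+1$ coordinates: that many vectors can span $V$. With $n$ coordinates the situation is opposite. For $\mathbf v=(v_1,\dots,v_n)\in V^n$ the vectors $v_1,\dots,v_n$ span a proper subspace of $V$, so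
$$\text{for every }\mathbf v\in V^n\text{ there is }T\in\mathcal T\text{ with }T(\mathbf v)=0. \tag{2}$$
Hence no tuple $\mathbf v\in V^n$ is caught by all functionals. We must arrange that a functional which lets it through is attached to the right $D$.

## 5. Which sequences must pass: from subsets of $\omega$ to arrays

Let us see by hand what $G$ itself needs, for the simplest sets $A=\{v^{(m)}:m\in X\}$ with $0\ne v\in V$ and $X\subseteq\omega$ infinite. By the description of neighborhoods, $0\in\overline A$ if and only if $X$ is not covered by a finite set and finitely many $D\in\mathcal M$ with $T_D(v)=1$. Let $\mathcal E_X=\{D\in\mathcal M:D\cap X\text{ infinite}\}$. If $D\in\mathcal E_X$ and $T_D(v)=0$, then $(v^{(m)})_{m\in D\cap X}$ converges to $0$. If there is no such $D$, no sequence in $A$ converges to $0$: such a sequence would take each value finitely often, so it would have a subsequence inside some $D\in\mathcal E_X$ with $T_D(v)=1$, converging to $z_D$.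

Suppose now $0\in\overline A$. If $\mathcal E_X$ is finite, then $X\setminus\bigcup\mathcal E_X$ is almost disjoint from every member of $\mathcal M$, hence finite; so $X$ is covered by a finite set and $\bigcup\mathcal E_X$, and some $D\in\mathcal E_X$ must have $T_D(v)=0$. Good. If $\mathcal E_X$ is infinite, then $0\in\overline A$ holds automatically: a cover of $X$ by a finite set and a finite $\Pi\subseteq\mathcal M$ would make $D\cap X$ finite for every $D\in\mathcal E_X\setminus\Pi$. So the demand is:

*whenever $\mathcal E_X$ is infinite and $v\ne0$, some $D\in\mathcal E_X$ has $T_D(v)=0$.*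

A sensible first approach is transfinite recursion. There are $\mathfrak c$ pairs $(X,v)$. List them in type $\mathfrak c$, and at each stage take a $D\in\mathcal E_X$ that has no functional yet and give it one that kills $v$. This works as long as a fresh $D\in\mathcal E_X$ is available at each stage.

This approach stops when we pass from these special $A$ to arbitrary $A\subseteq K_l^n$, for two reasons. First, a typical element of $K_l$ has several positions. If $g_i=v_1^{(m_i^1)}+v_2^{(m_i^2)}$ with $m^1_i\in D_1$, $m_i^2\in D_2$ tending to infinity, $m^1_i\neq m^2_i$, then $g_i$ tends to $T_{D_1}(v_1)z_{D_1}+T_{D_2}(v_2)z_{D_2}$ if $D_1\neq D_2$, and to $T_D(v_1+v_2)z_D$ if $D_1=D_2=D$. So several functionals have to be right at the same time. Second, there are too many sets $A$. If fresh members are to be available at each of $\mathfrak c$ stages, then $|\mathcal M|=\mathfrak c$, and already $\{z_D:D\in\mathcal M\}\subseteq K$ has $2^{\mathfrak c}$ subsets, while the recursion has only $\mathfrak c$ stages.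

The way past this point is to list not sets $A$ but countable pieces of them. If $0\in\overline A$, we will extract from $A$ countably many convergent sequences, the $s$-th one with limit $h_s$, such that the $h_s$ have pairwise disjoint supports. Then we look for a diagonal sequence, one term from each row, that converges to $0$. The positions occurring in the rows form a countable object, and there are only $\mathfrak c$ of these.

**Definition.** Let $k\ge1$. A *$k$-array* is a map $e=(e^1,\dots,e^k):\omega\times\omega\to\omega^k$ such that for each fixed $s$ the numbers $e^j(s,i)$ ($i\in\omega$, $1\le j\le k$) are pairwise distinct. If $\mathcal M$ is MAD, $e$ is an *array over $\mathcal M$* if there are $D_{s,j}\in\mathcal M$ with $e^j(s,i)\in D_{s,j}$ for all $i$, and $D_{s,j}\ne D_{s',j'}$ whenever $s\ne s'$ (for all $j,j'$). A *limit* of $e$ is a tuple $(D_1,\dots,D_k)\in\mathcal M^k$ for which there are an infinite $I\subseteq\omega$ and $\iota:I\to\omega$ with $e^j(s,\iota(s))\in D_j$ for all $s\in I$, $j\le k$.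

For example, let $\mathcal M$ extend a partition of $\omega$ into infinite sets $D_s=\{p_{s,0}<p_{s,1}<\cdots\}$, $s\in\omega$. Then $e(s,i)=p_{s,i}$ is a $1$-array over $\mathcal M$. No $D_t$ is a limit of it, since $D_t$ meets only one row. A member $D$ of $\mathcal M$ that meets $\{p_{s,0}:s\in\omega\}$ in an infinite set is a limit. Similarly $(s,i)\mapsto(p_{s,2i},p_{s,2i+1})$ is a $2$-array over $\mathcal M$; note that $D_{s,1}=D_{s,2}=D_s$ is allowed.

In the special case above with $\mathcal E_X$ infinite, choose distinct $D_s\in\mathcal E_X$ and let $e(s,\cdot)$ enumerate $(X\cap D_s)\setminus\{0,\dots,s-1\}$. A limit $D$ of $e$ contains $e(s,\iota(s))\ge s$ for infinitely many $s$, so $D\in\mathcal E_X$.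

We isolate two properties. The first says that limits can be chosen fresh:

**Property $(\bigstar)$ of $\mathcal M$.** For every $k\ge1$, every $k$-array $e$ over $\mathcal M$ and every $\mathcal B\subseteq\mathcal M$ with $|\mathcal B|<\mathfrak c$, there is a limit of $e$ in $(\mathcal M\setminus\mathcal B)^k$.

The second says that the functionals let every array through along some limit:

**Property $(C)$ of $(T_D)_{D\in\mathcal M}$.** For all $k\ge1$, every $k$-array $e$ over $\mathcal M$ and all $\mathbf v_1,\dots,\mathbf v_k\in V^n$, there is a limit $(D_1,\dots,D_k)$ of $e$ such that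
$$T_D\Big(\sum_{j:\,D_j=D}\mathbf v_j\Big)=0\quad\text{for every }D\in\{D_1,\dots,D_k\}.$$

The sum over $j$ with $D_j=D$ is the one seen in the two-position example.

**Lemma 5.** If $\mathcal M$ satisfies $(\bigstar)$, there is a map $\mathcal M\to\mathcal T$, $D\mapsto T_D$, satisfying $(C)$.

*Proof.* This is the recursion described above, run over arrays. There are at most $\mathfrak c$ pairs consisting of a $k$-array $e$ over $\mathcal M$ and a tuple $(\mathbf v_j)_{j\le k}$ (over all $k$). Enumerate them in type $\mathfrak c$, with repetitions if needed. At stage $\alpha<\mathfrak c$ let $\mathcal B_\alpha$ be the set of members of $\mathcal M$ that already have a functional. Each stage handles finitely many members, so $|\mathcal B_\alpha|\le|\alpha|+\aleph_0<\mathfrak c$. By $(\bigstar)$ the array of stage $\alpha$ has a limit $(D_1,\dots,D_k)$ with no $D_j\in\mathcal B_\alpha$. For each $D\in\{D_1,\dots,D_k\}$ use (2) to choose $T_D\in\mathcal T$ killing $\sum_{j:D_j=D}\mathbf v_j\in V^n$. These values are never changed later. At the end define the remaining $T_D$ arbitrarily. $\square$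

## 6. Fresh limits when $\mathfrak b=\mathfrak c$

**Lemma 6.** If $\mathfrak b=\mathfrak c$, every MAD family $\mathcal M$ satisfies $(\bigstar)$.

*Proof.* Let $e$ be a $k$-array over $\mathcal M$, with $D_{s,j}$ as in the definition, and let $|\mathcal B|<\mathfrak c$.

**Step 1: a diagonal that avoids $\mathcal B$.** We want $g\in\omega^\omega$ such that the points $e^j(s,g(s))$ leave every $D\in\mathcal B$. For $D\in\mathcal B$ and $s\in\omega$: if $D\notin\{D_{s,j}:j\le k\}$, then each $D\cap D_{s,j}$ is finite and $e^j(s,\cdot)$ is injective into $D_{s,j}$, so there is $g_D(s)$ with $e^j(s,i)\notin D$ for all $i\ge g_D(s)$ and all $j\le k$. If $D\in\{D_{s,j}:j\le k\}$, which happens for at most one $s$, put $g_D(s)=0$. As $|\mathcal B|<\mathfrak c=\mathfrak b$, there is $g$ with $g_D\le^*g$ for all $D\in\mathcal B$. For fixed $s$ each $e^j(s,\cdot)$ is injective, so after increasing $g$ we may also assume $e^j(s,g(s))\ge s$ for all $s,j$. Then for every $D\in\mathcal B$ we have $e^j(s,g(s))\notin D$ for all $j$ and all but finitely many $s$.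

**Step 2: catching the diagonal.** We now use maximality once for each coordinate. Put $I_0=\omega$. Given an infinite $I_{j-1}$, the set $\{e^j(s,g(s)):s\in I_{j-1}\}$ is infinite, because $e^j(s,g(s))\ge s$. So some $D_j\in\mathcal M$ contains infinitely many of its elements, and $I_j=\{s\in I_{j-1}:e^j(s,g(s))\in D_j\}$ is infinite. With $I=I_k$ and $\iota=g|_I$, the tuple $(D_1,\dots,D_k)$ is a limit of $e$. No $D_j$ lies in $\mathcal B$, by the last sentence of Step 1. $\square$

## 7. The power $G^n$ is angelic under $(C)$

In this section $\mathcal M$ is MAD and $(T_D)_{D\in\mathcal M}$ satisfies $(C)$. First we record which sequences converge.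

**Lemma 7.** Let $g_i\in K_l^n$ ($i\in\omega$) with $F(g_i)=\{m_i^1,\dots,m_i^k\}$ ($k$ distinct elements), with coefficient $\mathbf v_j$ at $m_i^j$ independent of $i$. Suppose $\min F(g_i)\to\infty$ (if $k>0$), and $m_i^j\in D_j\in\mathcal M$ for all $i$. Suppose there are a finite $Q\subseteq\mathcal M$ and $q:Q\to\mathbb F_2^n$ such that for each $D\in\mathcal M$ the coefficient of $z_D$ in $g_i$ is, for all but finitely many $i$, equal to $q(D)$ if $D\in Q$ and to $0$ if $D\notin Q$. Then
$$g_i\to\sum_jT_{D_j}(\mathbf v_j)z_{D_j}+\sum_{D\in Q}q(D)z_D .$$

*Proof.* Call the right side $h$. All $g_i$ and $h$ lie in one $K_{l'}^n$, where $\tau=w$, so it suffices to check each $\chi$, coordinatewise. Each $\chi_{m,\psi}(g_i)$ is eventually $0=\chi_{m,\psi}(h)$. Let $D\in\mathcal M$. If $D_j=D$, then $m_i^j\in D$ for all $i$. If $D_j\ne D$, then $m_i^j\in D$ means $m_i^j\in D\cap D_j$, a finite set, which happens for only finitely many $i$ since $m_i^j\to\infty$. So by (1), eventually $\chi_D(g_i)=\sum_{j:D_j=D}T_D(\mathbf v_j)$, plus $q(D)$ if $D\in Q$. This is the coefficient of $z_D$ in $h\in Z^n$, which is $\chi_D(h)$. $\square$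

We also use the $\Delta$-system lemma in its simplest form. Call $(P_i)_{i\in\omega}$ a *$\Delta$-system with root $Q$* if $P_i\cap P_{i'}=Q$ for all $i\ne i'$. For instance $\{0,1\},\{0,2\},\{0,3\},\dots$ has root $\{0\}$, and a constant sequence $P,P,\dots$ has root $P$. *Every sequence of finite sets of size at most $N$ has a subsequence that is a $\Delta$-system.* Use induction on $N$; the case $N=0$ is trivial. If some point lies in $P_i$ for infinitely many $i$, pass to these $i$, remove the point, apply induction, and put it back. If each point lies in only finitely many $P_i$, choose greedily a pairwise disjoint subsequence.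

**Proposition 8.** If $(T_D)$ satisfies $(C)$, then every $K_l^n$ is Fréchet–Urysohn. Hence $G^n$ is angelic.

*Proof.* If $A\subseteq K_l^n$ and $y\in\overline A$, then $y\in K_l^n$, $A+y\subseteq K_{2l}^n$ and $0\in\overline{A+y}$; a sequence in $A+y$ converging to $0$ gives, after adding $y$, a sequence in $A$ converging to $y$. So it suffices to show, for every $l$: if $A\subseteq K_l^n$ and $0\in\overline A$, then some sequence in $A$ converges to $0$.

**Step 1: rows whose limits have disjoint supports.** We extract from $A$ countably many convergent sequences, each one avoiding what the earlier limits use. Recursively for $s=0,1,\dots$ we construct a sequence $(g_{s,i})_i$ in $A$ with limit $h_s\in Z^n$. Given $h_r$ ($r<s$), let $\Pi^s=\bigcup_{r<s}P(h_r)$, a finite set. As $0\in\overline A$, choose $g_i\in A\cap U(\{0,\dots,i\},\Pi^s)$ for each $i$. Then $\min F(g_i)>i$ whenever $F(g_i)\ne\emptyset$. Since $|F(g_i)|,|P(g_i)|\le nl$, we can pass to a subsequence such that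

- the sets $F(g_i)$ are pairwise disjoint of constant size $k_s$, say $F(g_i)=\{m_i^1<\dots<m_i^{k_s}\}$;
- the coefficient at $m_i^j$ is a constant $\mathbf v_{s,j}$ (note that $V^n$ is finite);
- the sets $P(g_i)$ form a $\Delta$-system with root $Q_s$, and the coefficients on $Q_s$ are constant, given by $q_s:Q_s\to\mathbb F_2^n$;
- for each $j\le k_s$ there is $D_{s,j}\in\mathcal M$ with $m_i^j\in D_{s,j}$ for all $i$.

The last point is by maximality: $\{m_i^j:i\in\omega\}$ is infinite, so some member of $\mathcal M$ contains $m_i^j$ for infinitely many $i$; pass to these $i$, successively for $j=1,\dots,k_s$. Call the result $(g_{s,i})_i$, and write $m_{s,i}^j$ for $m_i^j$. The sets $P(g_{s,i})\setminus Q_s$ are pairwise disjoint, so a given $D\notin Q_s$ lies in at most one of them. Thus Lemma 7 applies, and $(g_{s,i})_i$ converges to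
$$h_s=\sum_jT_{D_{s,j}}(\mathbf v_{s,j})z_{D_{s,j}}+\sum_{D\in Q_s}q_s(D)z_D .$$
For $D\in\Pi^s$ we have $\chi_D(g_{s,i})=0$ for all $i$, so $\chi_D(h_s)=0$ by continuity. As $h_s\in Z^n$, this says $D\notin P(h_s)$. So the sets $P(h_s)$, $s\in\omega$, are pairwise disjoint.

**Step 2: making the rows uniform.** We thin out the set of rows so that the data are constant or spread out, and find that the constant part of the limits vanishes. All sizes involved are bounded by $nl$, so, passing to an infinite set of $s$ and renumbering, we may assume

- $k_s=k$ and $\mathbf v_{s,j}=\mathbf v_j$ for all $s$;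
- $(Q_s)$ is a $\Delta$-system with root $Q$, and $q_s|_Q=q$ for all $s$;
- for each $j$ the map $s\mapsto D_{s,j}$ is either constant with value $D_j$ (write $j\in J_0$) or injective (write $j\in J_1$);
- $D_{s,j}\ne D_{s',j'}$ for all $j,j'\in J_1$ and $s\ne s'$.

For the last point, given $s$ and $j,j'\in J_1$, injectivity shows that $D_{s,j}=D_{s',j'}$ for at most one $s'$. So each $s$ conflicts with only finitely many $s'$ in either order, and a greedy choice works. Put
$$h=\sum_{j\in J_0}T_{D_j}(\mathbf v_j)z_{D_j}+\sum_{D\in Q}q(D)z_D,\qquad r_s=\sum_{j\in J_1}T_{D_{s,j}}(\mathbf v_j)z_{D_{s,j}}+\sum_{D\in Q_s\setminus Q}q_s(D)z_D ,$$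
so that $h_s=h+r_s$. Fix $D\in\mathcal M$. It has nonzero coefficient in $r_s$ for only finitely many $s$, since for $j\in J_1$ we have $D_{s,j}=D$ for at most one $s$, and the sets $Q_s\setminus Q$ are pairwise disjoint. It has nonzero coefficient in $h_s$ for at most one $s$, by Step 1. Choosing any other $s$, we see that its coefficient in $h=h_s-r_s$ is $0$. Hence $h=0$.

**Step 3: trimming the rows.** We delete finitely many terms from each row so that every diagonal sequence has controlled $Z$-part. Let $D^0,D^1,\dots$ be a sequence of members of $\mathcal M$ in which every element of the countable set $\bigcup_{s,i}P(g_{s,i})$ occurs. For each $s$ the sets $P(g_{s,i})\setminus Q_s$ ($i\in\omega$) are pairwise disjoint, and so are the $F(g_{s,i})$. So after deleting finitely many $i$ for each $s$ (and renumbering) we have for all $s,i$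
$$\min F(g_{s,i})\ge s\ (\text{if }k>0),\qquad (P(g_{s,i})\setminus Q_s)\cap\{D^0,\dots,D^s\}=\emptyset .$$
We claim that for every choice $s\mapsto\iota(s)$ and each $D\in\mathcal M$, the coefficient of $z_D$ in $g_{s,\iota(s)}$ is $q(D)$ for all $s$ if $D\in Q$, and is $0$ for all but finitely many $s$ if $D\notin Q$. The first part is clear from $Q\subseteq Q_s$. Let $D\notin Q$. Then $D\in Q_s$ for at most one $s$. If $D\in P(g_{s,\iota(s)})\setminus Q_s$, then $D=D^t$ for some $t$, fixed in advance for $D$, and the trimming forces $s<t$. If $D$ is not among the $D^t$, its coefficient is always $0$.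

**Step 4: the right diagonal.** Now $(C)$ supplies a diagonal sequence whose $H$-part contributes nothing along $J_1$. If $J_1\ne\emptyset$, let $e(s,i)=(m_{s,i}^j)_{j\in J_1}$. For fixed $s$ its entries are pairwise distinct, because the $F(g_{s,i})$ are pairwise disjoint. By Step 2 it is a $|J_1|$-array over $\mathcal M$ (with the coordinates indexed by $J_1$). By $(C)$ there are an infinite $I\subseteq\omega$, $\iota:I\to\omega$ and $D_j'\in\mathcal M$ ($j\in J_1$) with
$$m_{s,\iota(s)}^j\in D'_j\ (s\in I),\qquad T_D\Big(\sum_{j\in J_1,\,D_j'=D}\mathbf v_j\Big)=0\ \text{ for each }D\in\{D'_j:j\in J_1\}.$$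
If $J_1=\emptyset$, take $I=\omega$ and $\iota=0$. For $j\in J_0$ we have $m^j_{s,\iota(s)}\in D_j$ in any case. Also $\min F(g_{s,\iota(s)})\ge s$ if $k>0$. So by Step 3, Lemma 7 applies to $(g_{s,\iota(s)})_{s\in I}$, with $D_j'$ for $j\in J_1$, $D_j$ for $j\in J_0$, and $Q,q$. This sequence in $A$ converges to
$$\sum_{j\in J_1}T_{D_j'}(\mathbf v_j)z_{D_j'}+\Big(\sum_{j\in J_0}T_{D_j}(\mathbf v_j)z_{D_j}+\sum_{D\in Q}q(D)z_D\Big)=0+h=0 ,$$
where the first sum is $0$ because its coefficient at each $z_D$ is $T_D(\sum_{j\in J_1,D_j'=D}\mathbf v_j)=0$.

So every $K_l^n$ is Fréchet–Urysohn, and $G^n$ is angelic by Lemma 3. $\square$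

Lemma 5, Proposition 8, Proposition 4 and Lemma 2 together give:

**Proposition 9.** If there is a MAD family with $(\bigstar)$, then for every $n\ge1$ there is a Boolean $\sigma$-compact topological group $G$ such that $G^n$ is angelic and $G^{n+1}$ is not angelic.

*Proof of Theorem A.* Assume $\mathfrak b=\mathfrak c$. This holds under CH because $\aleph_1\le\mathfrak b\le\mathfrak c$, and under MA by a textbook theorem. By Lemma 6 any MAD family satisfies $(\bigstar)$. Apply Proposition 9 with $n=1$. $\blacksquare$

## 8. Splitting countably many sets at once with $\mathfrak b$ many sets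

For Theorem B we need a MAD family with $(\bigstar)$ from $\mathfrak s\le\mathfrak b$ only. The proof of Lemma 6 breaks exactly where all functions $g_D$, $D\in\mathcal B$, are bounded by a single $g$: if $\mathfrak b<\mathfrak c$, the set $\mathcal B$ may have size $\ge\mathfrak b$. We will no longer take an arbitrary MAD family, but build one whose members carry binary labels. Members with incompatible labels will be almost disjoint for free, and only fewer than $\mathfrak b$ members will have to be dodged by a dominating function. The labels refer to the following sets. Write $x^1=x$ and $x^0=\omega\setminus x$.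

**Lemma 10.** If $\mathfrak s\le\mathfrak b$, there are $x_\xi\subseteq\omega$ ($\xi<\mathfrak b$) such that for every sequence $(a_s)_{s\in\omega}$ of infinite subsets of $\omega$ there is $\xi$ with $a_s\cap x_\xi$ and $a_s\setminus x_\xi$ infinite for all $s$.

*Proof.* **Step 1: the sets.** We combine an unbounded family with a splitting family. Let $\{f_\alpha:\alpha<\mathfrak b\}$ be unbounded with each $f_\alpha$ strictly increasing (enlarging functions keeps a family unbounded), and let $S$ be a splitting family of size $\mathfrak s$. Put $u_0^\alpha=0$, $u_{m+1}^\alpha=f_\alpha(u_m^\alpha)+1$, and $I_m^\alpha=[u_m^\alpha,u_{m+1}^\alpha)$. Since $f_\alpha(k)\ge k$, the $u_m^\alpha$ increase strictly, and the $I_m^\alpha$ partition $\omega$ into intervals. Take all sets $\bigcup_{m\in y}I_m^\alpha$ with $\alpha<\mathfrak b$, $y\in S$. There are at most $\mathfrak b\cdot\mathfrak s=\mathfrak b$ of them; index them by $\mathfrak b$, with repetitions if needed.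

**Step 2: an interval partition that is coarse for $(a_s)$.** Given $(a_s)$, choose finite intervals $J_0<J_1<\cdots$ with $J_p\cap a_s\ne\emptyset$ for all $s\le p$. We look for $\alpha$ such that infinitely many $I_m^\alpha$ contain some $J_p$. Let $h(k)=1+\max J_p$ for the least $p$ with $\min J_p\ge k$. Then $h$ is nondecreasing, and if $h(u_m^\alpha)\le u_{m+1}^\alpha$, then $I_m^\alpha$ contains some $J_p$. Suppose that, on the contrary, $u_{m+1}^\alpha<h(u_m^\alpha)$ for all $m\ge m_0$. Then for $k\in[u_m^\alpha,u_{m+1}^\alpha)$ with $m\ge m_0$,
$$f_\alpha(k)\le f_\alpha(u_{m+1}^\alpha)<u_{m+2}^\alpha<h(u_{m+1}^\alpha)\le h(h(u_m^\alpha))\le h(h(k)),$$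
so $f_\alpha\le^*h\circ h$. This cannot hold for all $\alpha$. Hence for some $\alpha$ the set $M=\{m:I_m^\alpha\supseteq J_p\text{ for some }p\}$ is infinite.

**Step 3: splitting.** Let $y\in S$ split $M$ and put $x=\bigcup_{m\in y}I_m^\alpha$, one of our sets. Infinitely many $J_p$ are contained in $x$ (those inside $I_m^\alpha$, $m\in M\cap y$), and infinitely many are disjoint from $x$ (those inside $I_m^\alpha$, $m\in M\setminus y$). As $J_p\cap a_s\neq\emptyset$ for $p\ge s$ and the $J_p$ are disjoint, $a_s\cap x$ and $a_s\setminus x$ are infinite for every $s$. $\square$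

## 9. A MAD family built with labels

Assume $\mathfrak s\le\mathfrak b$ and fix $(x_\xi)_{\xi<\mathfrak b}$ as in Lemma 10. Let $2^{<\mathfrak b}=\bigcup_{\delta<\mathfrak b}2^\delta$ be the set of binary sequences of length $<\mathfrak b$. Write $\sigma\perp\rho$ if $\sigma,\rho$ are incompatible, that is, if neither extends the other.

**Definition.** A *labelled family* is an AD family $\mathcal D$ with a map $\nu:\mathcal D\to2^{<\mathfrak b}$ that is at most countable-to-one and satisfies $D\subseteq^*x_\xi^{\nu(D)(\xi)}$ for all $D\in\mathcal D$ and $\xi\in\operatorname{dom}\nu(D)$. A $k$-array $e$ is *free over* an AD family $\mathcal D$ if for each $D\in\mathcal D$, for all but finitely many $s$, the sets $\{i:e^j(s,i)\in D\}$ ($j\le k$) are finite.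

For example, a partition of $\omega$ into countably many infinite sets, all labelled by the empty sequence, is a labelled family. If $D$ and $D'$ are infinite, $D\subseteq x_0$ and $D'\subseteq\omega\setminus x_0$, then $\{D,D'\}$ with the labels $\langle1\rangle$ and $\langle0\rangle$ is one. In general $\nu(D)\perp\nu(D')$ implies that $D\cap D'$ is finite, since $D$ and $D'$ are almost contained in complementary sets $x_\xi^0,x_\xi^1$. As for freeness, if $e(s,\cdot)$ enumerates the $s$-th set of a partition of $\omega$ into infinite sets, then $e$ is free over that partition; if instead $e(s,\cdot)$ enumerates the $s$-th piece of a partition of a single $D$, then $e$ is not free over $\{D\}$. Most importantly: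
$$\text{an array over a MAD family }\mathcal M\text{ is free over }\mathcal M. \tag{3}$$
Indeed a given $D\in\mathcal M$ is among the $D_{s,j}$ for at most one $s$; for every other $s$ the sets $D\cap D_{s,j}$ are finite and $e^j(s,\cdot)$ is injective into $D_{s,j}$.

**Lemma 11.** Let $(\mathcal D,\nu)$ be a labelled family, $|\mathcal D|<\mathfrak c$, and let $e$ be a $k$-array free over $\mathcal D$. There are an infinite $I\subseteq\omega$ and $\iota:I\to\omega$ such that the sets $D_j=\{e^j(s,\iota(s)):s\in I\}$ ($j\le k$) are infinite, pairwise disjoint, almost disjoint from all members of $\mathcal D$, and there are labels $\nu(D_j)\in2^{<\mathfrak b}\setminus\nu[\mathcal D]$ making $\mathcal D\cup\{D_1,\dots,D_k\}$ a labelled family.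

*Proof.* A *subarray* is $\mathbf a=(S,(N_s)_{s\in S})$ with $S$ and all $N_s$ infinite subsets of $\omega$. It singles out the infinite sets $a_s^j=\{e^j(s,i):i\in N_s\}$. For subarrays $\mathbf a'=(S',(N'_s))$ and $\mathbf a=(S,(N_s))$ write $\mathbf a'\le\mathbf a$ if $S'\subseteq S$ and $N_s'\subseteq N_s$ for all $s\in S'$.

**Step 1: the label that a subarray already has.** We attach to each subarray and each $j$ the longest binary sequence it determines. Say that $\xi$ is *decided* by $(\mathbf a,j)$ with value $\varepsilon$ if $a_s^j\subseteq^*x_\xi^\varepsilon$ for all but finitely many $s\in S$; the value is unique, as $S$ and the $a_s^j$ are infinite. (If all $a_s^j$ lie in $x_0$, then $0$ is decided with value $1$; if all $a_s^j\cap x_0$ and $a_s^j\setminus x_0$ are infinite, $0$ is not decided.) By Lemma 10 applied to $(a_s^j)_{s\in S}$, some $\xi<\mathfrak b$ is not decided. Let $\delta(\mathbf a,j)<\mathfrak b$ be the least one, and let $\sigma(\mathbf a,j)\in2^{\delta(\mathbf a,j)}$ list the decided values below it. If $\mathbf a'\le\mathbf a$, everything decided by $(\mathbf a,j)$ is decided by $(\mathbf a',j)$ with the same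 value, so $\sigma(\mathbf a',j)\supseteq\sigma(\mathbf a,j)$.

**Step 2: splitting one subarray.** We show that for each $\mathbf a$ and $j$ there are $\mathbf a^0,\mathbf a^1\le\mathbf a$ with $\sigma(\mathbf a^0,j)\perp\sigma(\mathbf a^1,j)$. Let $\xi=\delta(\mathbf a,j)$ and $\varepsilon\in\{0,1\}$. Since $\xi$ is not decided with value $1-\varepsilon$, the set $S^\varepsilon=\{s\in S:a_s^j\cap x_\xi^\varepsilon\text{ is infinite}\}$ is infinite. For $s\in S^\varepsilon$ let $N_s^\varepsilon=\{i\in N_s:e^j(s,i)\in x_\xi^\varepsilon\}$, an infinite set. The subarray $\mathbf a^\varepsilon=(S^\varepsilon,(N_s^\varepsilon))\le\mathbf a$ decides $\xi$ with value $\varepsilon$, so $\sigma(\mathbf a^\varepsilon,j)\supseteq\sigma(\mathbf a,j)^\frown\varepsilon$.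

**Step 3: separating two subarrays.** We show that any $\mathbf a,\mathbf c$ and $j$ admit $\mathbf a'\le\mathbf a$ and $\mathbf c'\le\mathbf c$ with $\sigma(\mathbf a',j)\perp\sigma(\mathbf c',j)$. Split both by Step 2, obtaining $\pi_0\perp\pi_1$ from $\mathbf a$ and $\rho_0\perp\rho_1$ from $\mathbf c$. If $\pi_0$ is incompatible with $\rho_0$ or $\rho_1$, we are done. Otherwise $\pi_0$ is compatible with both. Then $\pi_0\subseteq\rho_0$: if instead $\rho_0\subsetneq\pi_0$, then $\pi_0$, extending $\rho_0$, would be incompatible with $\rho_1$. From $\pi_0\subseteq\rho_0$ and $\pi_1\perp\pi_0$ we get $\pi_1\perp\rho_0$, and we are done.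

**Step 4: a tree of subarrays and a good branch.** We now find labels $\sigma_j$ that no existing label extends. Applying Step 3 successively for $j=1,\dots,k$, starting with $\mathbf a=\mathbf c=\mathbf a_t$ (incompatibilities already achieved persist by the last remark of Step 1), build subarrays $\mathbf a_t$ ($t\in2^{<\omega}$), starting with the full array $\mathbf a_\emptyset=(\omega,(\omega)_{s})$, such that
$$\mathbf a_{t^\frown0},\mathbf a_{t^\frown1}\le\mathbf a_t,\qquad\sigma(\mathbf a_{t^\frown0},j)\perp\sigma(\mathbf a_{t^\frown1},j)\quad\text{for all }j\le k .$$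
For $\beta\in2^\omega$ let $\sigma_{\beta,j}=\bigcup_r\sigma(\mathbf a_{\beta\restriction r},j)$, an increasing union. Its length is the supremum of countably many ordinals below $\mathfrak b$, hence is $<\mathfrak b$, since $\mathfrak b$ has uncountable cofinality. For $\beta\ne\beta'$ we have $\sigma_{\beta,j}\perp\sigma_{\beta',j}$ for all $j$. So for each $j$, each $\rho\in\nu[\mathcal D]$ extends $\sigma_{\beta,j}$ for at most one $\beta$. As $|\mathcal D|<\mathfrak c=|2^\omega|$, there is $\beta$ such that no $\rho\in\nu[\mathcal D]$ satisfies $\rho\supseteq\sigma_{\beta,j}$ for any $j\le k$. Fix it and write $\sigma_j=\sigma_{\beta,j}$, with length $\delta_j<\mathfrak b$. In particular $\sigma_j\notin\nu[\mathcal D]$.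

**Step 5: fewer than $\mathfrak b$ requirements.** We choose the rows and list what the diagonal has to respect. Write $\mathbf a_{\beta\restriction r}=(S_r,(N_s^r)_{s\in S_r})$, choose $s_0<s_1<\cdots$ with $s_r\in S_r$, and put $N_r=N^r_{s_r}$.

First kind of requirement: let $j\le k$ and $\xi<\delta_j$. For some $r_0$, $\xi$ is decided by $(\mathbf a_{\beta\restriction r_0},j)$ with value $\sigma_j(\xi)$, with a finite exceptional set of $s$. For $r\ge r_0$ we have $\mathbf a_{\beta\restriction r}\le\mathbf a_{\beta\restriction r_0}$, so $s_r\in S_{r_0}$ and $N_r\subseteq N^{r_0}_{s_r}$. As $s_r\to\infty$, for all but finitely many $r$ we have $e^j(s_r,i)\in x_\xi^{\sigma_j(\xi)}$ for all but finitely many $i\in N_r$. (Here we use that $e^j(s_r,\cdot)$ is injective.)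

Second kind of requirement: let $\mathcal D'=\{D\in\mathcal D:\nu(D)\subseteq\sigma_j\text{ for some }j\le k\}$. For $D\in\mathcal D'$, freeness says that for all but finitely many $r$ we have $e^j(s_r,i)\notin D$ for all $j\le k$ and all but finitely many $i$.

There are fewer than $\mathfrak b$ requirements: the first kind is indexed by $k$ ordinals $\delta_j<\mathfrak b$, and since $\sigma_j$ has $|\delta_j+1|$ initial segments and $\nu$ is countable-to-one, $|\mathcal D'|\le\sum_j|\delta_j+1|\cdot\aleph_0<\mathfrak b$. Each requirement defines a function of $r$, namely a bound beyond which all $i\in N_r$ are good (and $0$ for the finitely many exceptional $r$). So there is $g\in\omega^\omega$ such that each requirement is satisfied, for all but finitely many $r$, by every $i\in N_r$ with $i\ge g(r)$.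

**Step 6: the new sets.** We pick the diagonal and check everything. Choose inductively $i_r\in N_r$ with $i_r\ge g(r)$ such that the numbers $e^j(s_r,i_r)$, $j\le k$, differ from all $e^{j'}(s_{r'},i_{r'})$ with $r'<r$, $j'\le k$; this excludes only finitely many $i$, since each $e^j(s_r,\cdot)$ is injective. Let $I=\{s_r:r\in\omega\}$, $\iota(s_r)=i_r$, $D_j=\{e^j(s_r,i_r):r\in\omega\}$ and $\nu(D_j)=\sigma_j$. The $D_j$ are infinite and pairwise disjoint, by the choice of $i_r$ and because the entries of an array in one row are distinct. By the first kind of requirement, $D_j\subseteq^*x_\xi^{\sigma_j(\xi)}$ for all $\xi<\delta_j$. Let $D\in\mathcal D$. By the choice of $\beta$, $\nu(D)$ does not extend $\sigma_j$. So either $\nu(D)\subseteq\sigma_j$, and then $D\in\mathcal D'$ and $D\cap D_j$ is finite by the second kind of requirement; or $\nu(D)\perp\sigma_j$, and then $D$ and $D_j$ are almost contained in complementary sets $x_\xi^0,x_\xi^1$, so $D\cap D_j$ is finite. Finally, the new labels are not in $\nu[\mathcal D]$ and each is used at most $k$ times, so $\nu$ stays countable-to-one. $\square$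

**Proposition 12.** If $\mathfrak s\le\mathfrak b$, there is a MAD family with $(\bigstar)$.

*Proof.* **Step 1: the recursion.** We treat every array $\mathfrak c$ times, adding a new limit each time. Let $\mathcal D_0$ be a partition of $\omega$ into infinitely many infinite sets, all labelled $\emptyset$. Enumerate all $k$-arrays, for all $k\ge1$, as $(e_\alpha)_{\alpha<\mathfrak c}$, each occurring $\mathfrak c$ times. At stage $\alpha$ let $\mathcal D_\alpha$ be the labelled family obtained so far, with unions taken at limits. Then $|\mathcal D_\alpha|\le|\alpha|+\aleph_0<\mathfrak c$. Since labels added at a stage were never used before, all members with a given label enter at the same stage (or belong to $\mathcal D_0$), so $\nu$ remains countable-to-one at limits. If $e_\alpha$ is free over $\mathcal D_\alpha$, add the sets $D_{\alpha,1},\dots,D_{\alpha,k}$ given by Lemma 11. Otherwise add nothing. Let $\mathcal M=\bigcup_{\alpha<\mathfrak c}\mathcal D_\alpha$, an infinite AD family.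

**Step 2: $\mathcal M$ is MAD.** Suppose an infinite $X$ is almost disjoint from all members of $\mathcal M$. Partition $X$ into infinite sets $X_s$ ($s\in\omega$) and let $e(s,\cdot)$ enumerate $X_s$ injectively. This $1$-array is free over $\mathcal M$, because $D\cap X$ is finite for $D\in\mathcal M$, hence free over every $\mathcal D_\alpha$. At a stage $\alpha$ with $e_\alpha=e$ we added an infinite $D_{\alpha,1}\subseteq X$ to $\mathcal M$, a contradiction.

**Step 3: $(\bigstar)$.** Let $e$ be a $k$-array over $\mathcal M$ and let $\mathcal B\subseteq\mathcal M$ with $|\mathcal B|<\mathfrak c$. By (3), $e$ is free over $\mathcal M$, hence over every $\mathcal D_\alpha$. So at each of the $\mathfrak c$ stages $\alpha$ with $e_\alpha=e$ we added sets $D_{\alpha,j}=\{e^j(s,\iota(s)):s\in I\}$, and $(D_{\alpha,1},\dots,D_{\alpha,k})$ is a limit of $e$. The $D_{\alpha,j}$ are infinite and almost disjoint from all members of $\mathcal D_\alpha$, so they are not in $\mathcal D_\alpha$. Hence the sets $\{D_{\alpha,1},\dots,D_{\alpha,k}\}$ for different such $\alpha$ are pairwise disjoint. Each member of $\mathcal B$ lies in at most one of them,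 and $|\mathcal B|<\mathfrak c$, so one of them is disjoint from $\mathcal B$. $\square$

*Proof of Theorem B.* If $\mathfrak b=\mathfrak c$, then $\mathfrak s\le\mathfrak c=\mathfrak b$; if $\mathfrak s=\aleph_1$, then $\mathfrak s\le\mathfrak b$ because $\mathfrak b$ is uncountable. Assume $\mathfrak s\le\mathfrak b$. Proposition 12 gives a MAD family with $(\bigstar)$, and Proposition 9 gives, for every $n\ge1$, a Boolean $\sigma$-compact topological group $G$ with $G^n$ angelic and $G^{n+1}$ not angelic. $\blacksquare$
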